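\title{The rational cuspidal subgroup of $J_0(N)$ is generated by rational cuspidal divisors}

\begin{abstract}
We prove that, for every positive integer $N$, each rational point of the cuspidal subgroup of $J_0(N)$ is the class of a Galois-invariant divisor supported on the cusps of $X_0(N)$, and that the same holds over every subfield of $\overline{\mathbf Q}$. The obstruction is the first Galois cohomology group of the modular units. We embed the modular units in an explicit lattice of products of eta and Siegel functions that is a direct summand of a permutation module, compute the multipliers of the elements of this lattice, and show that every Galois-invariant multiplier belongs to a Galois-invariant element.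
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $N$ be a positive integer, let $X_0(N)$ be Shimura's canonical model over $\mathbf Q$ of the complete modular curve attached to $\Gamma_0(N)\subseteq\mathrm{SL}_2(\mathbf Z)$, and let $J_0(N)=\mathrm{Pic}^0(X_0(N))$ be its Jacobian. The \emph{cuspidal subgroup} $\mathcal C_N\subseteq J_0(N)(\overline{\mathbf Q})$ is generated by the classes of the differences of cusps. By the theorem of Manin and Drinfeld these classes are torsion, so the \emph{rational cuspidal subgroup} $\mathcal C_N(\mathbf Q)=\mathcal C_N\cap J_0(N)(\mathbf Q)$ consists of rational torsion points. A divisor is \emph{cuspidal} if it is supported on the cusps and \emph{rational} if it is fixed by $\mathrm{Gal}(\overline{\mathbf Q}/\mathbf Q)$. The \emph{rational cuspidal divisor class group} $\mathcal C(N)$ is generated by the classes of the rational cuspidal divisors of degree $0$. Thus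
\[
\mathcal C(N)\subseteq\mathcal C_N(\mathbf Q)\subseteq J_0(N)(\mathbf Q)_{\mathrm{tors}}.
\]
The conjecture posed in \cite{Yoo} is that the first inclusion is an equality for every $N$. We prove it.

\begin{theorem}\label{thm:main}
For every positive integer $N$, we have $\mathcal C(N)=\mathcal C_N(\mathbf Q)$.
\end{theorem}

The cusps are defined over $\mathbf Q(\zeta_N)$, so $G=\mathrm{Gal}(\mathbf Q(\zeta_N)/\mathbf Q)$ acts on cuspidal divisors. Let $\mathcal U$ be the $G$-module of principal cuspidal divisors. Theorem~\ref{thm:main} is the case $K=\mathbf Q$ of the following result.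

\begin{theorem}\label{thm:fields}
For every field $\mathbf Q\subseteq K\subseteq\overline{\mathbf Q}$, every element of $\mathcal C_N\cap J_0(N)(K)$ is the class of a cuspidal divisor of degree $0$ fixed by $\mathrm{Gal}(\overline{\mathbf Q}/K)$. Moreover $H^1(H,\mathcal U)=0$ for every subgroup $H\le G$.
\end{theorem}

An \emph{eta quotient of level $N$} is a product $\prod_{m\mid N}\eta(m\tau)^{r_m}$ with $r_m\in\mathbf Z$, where $\eta$ is the Dedekind function. The proof also yields a presentation of $\mathcal C_N(\mathbf Q)$.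

\begin{corollary}\label{cor:eta}
For every $N$, the group $\mathcal C_N(\mathbf Q)$ is isomorphic to the group of rational cuspidal divisors of degree $0$ modulo the divisors of the eta quotients of level $N$ that are functions on $X_0(N)$.
\end{corollary}

\subsection*{What the question measures}
If all cusps are rational, both groups in Theorem~\ref{thm:main} equal $\mathcal C_N$; this is the case when $N$ is divisible neither by $16$ nor by the square of an odd prime (Remark~\ref{rem:rationalcusps}). In general $\mathcal C(N)$ has visible generators, the degree $0$ combinations of sums over Galois orbits of cusps, whereas the class of a divisor $D$ lies in $\mathcal C_N(\mathbf Q)$ as soon as each $D^\sigma-D$ is principal.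

Without the condition on the support, an invariant class always contains an invariant divisor. Write $D^\sigma-D=\operatorname{div}f_\sigma$ with $f_\sigma$ normalized to have leading coefficient $1$ at the rational cusp $\infty$. Then $\sigma\mapsto f_\sigma$ is a cocycle with values in the multiplicative group of the function field, Hilbert's Theorem 90 gives $f_\sigma=f^\sigma/f$, and $D-\operatorname{div}f$ is invariant. But $f$ may have zeros and poles away from the cusps. The question is whether Theorem 90 survives when the function field is replaced by the functions with cuspidal divisor.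

No formal argument gives this. Let a group of order $2$ fix a point $\infty$ and exchange two points $P,P'$, and declare principal the stable sublattice of index $2$ spanned by $P-P'$ and $P+P'-2\infty$ in the lattice of degree $0$ divisors on these three points. The class of $P-\infty$ is invariant and nonzero, but every invariant divisor of degree $0$ is a multiple of $P+P'-2\infty$. What suggests a positive answer for $X_0(N)$ is that functions with cuspidal divisor are built from eta and Siegel functions, whose $q$-products the Galois group merely permutes, and that $H^1$ of a permutation module vanishes. The difficulty is that these building blocks are invariant under $\Gamma_0(N)$ only up to roots of unity.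

\subsection*{The method}
We construct a lattice $L_N$ of nonvanishing functions $x$ on the upper half plane $\mathfrak H$ that satisfy $x(\gamma\tau)=\chi_x(\gamma)x(\tau)$ for a character $\chi_x$ of $\Gamma_0(N)$ of finite order, and prove three things.
\begin{enumerate}
\item $L_N$ is a direct summand of a permutation $G$-module, so $H^1(H,L_N)=0$ (Section~\ref{sec:lattice}).
\item $\mathcal U$ is the kernel of $x\mapsto\chi_x$ on $L_N$ (Section~\ref{sec:units}). With $\mathcal X_N=\{\chi_x\}$, the sequence $0\to\mathcal U\to L_N\to\mathcal X_N\to0$ identifies $H^1(H,\mathcal U)$ with the cokernel of $L_N^H\to\mathcal X_N^H$.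
\item This cokernel is trivial. Every $\chi_x$ factors as $\alpha\beta$, where $\alpha$ is the multiplier of an eta quotient and $\beta$ is a character of the upper left matrix entry that the Galois group raises to powers as it does roots of unity (Sections~\ref{sec:mult} and~\ref{sec:alpha}). The invariant $\beta$ can be listed and realized one prime at a time (Sections~\ref{sec:beta} and~\ref{sec:proof}).
\end{enumerate}
Section~\ref{sec:nine} carries this out by hand for $N=9$.

\section{Modular units and the obstruction}\label{sec:prelim}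

\subsection*{Conventions}
We write $\mathbf e(x)=e^{2\pi ix}$, $q^r=\mathbf e(r\tau)$ for $r\in\mathbf Q$, and $\zeta_n=\mathbf e(1/n)$; $\mu_n$ is the group of $n$-th roots of unity, $\mu(\cdot)$ the M\"obius function, $\chi_{-4}$ the nontrivial character modulo $4$, and $(\mathbf Z/1)^\times$ is trivial. The elements of $G$ are $\sigma_s\colon\zeta_N\mapsto\zeta_N^s$ with $s$ prime to $N$. The symbol $\doteq$ means equality up to a nonzero constant factor. The entries of $\gamma$ are always $a,b,c,d$, and
\[
\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\Gamma_0(m),\qquad \gamma_m=\begin{pmatrix}a&mb\\c/m&d\end{pmatrix}\in\mathrm{SL}_2(\mathbf Z),\qquad m(\gamma\tau)=\gamma_m(m\tau).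
\]
The map $\gamma\mapsto\gamma_m$ is a conjugation, hence a homomorphism, and $(\gamma_m)_{m'}=\gamma_{mm'}$. If a nonzero function satisfies $F(\gamma\tau)=\chi(\gamma)F(\tau)$ on the group considered, the character $\chi=\chi_F$ is its \emph{multiplier}. If $F$ has a multiplier on $\Gamma_0(n)$, then $F(m\tau)$ has the multiplier $\gamma\mapsto\chi_F(\gamma_m)$ on $\Gamma_0(mn)$.

A character $\chi$ of finite order is the product of its $\ell$-primary parts $\chi^{(\ell)}$, with $\ell$ prime, and each $\chi^{(\ell)}$ is a power of $\chi$. This lets us treat one prime at a time.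

\begin{lemma}\label{lem:primes}
Let $\mathcal Y$ be a group of characters of finite order and $\chi$ a character of finite order. If for each prime $\ell$ there is $\psi_\ell\in\mathcal Y$ with $\psi_\ell^{(\ell)}=\chi^{(\ell)}$, then $\chi\in\mathcal Y$.
\end{lemma}

\begin{proof}
Each $\chi^{(\ell)}$ is a power of $\psi_\ell$, so it lies in $\mathcal Y$, and $\chi$ is the finite product of the nontrivial $\chi^{(\ell)}$.
\end{proof}

\subsection*{Standard facts}
\begin{enumerate}
\item[(F1)] The cusps are defined over $\mathbf Q(\zeta_N)$, the cusp $\infty$ is rational, and $\mathrm{Gal}(\overline{\mathbf Q}/\mathbf Q)$ acts on $\overline{\mathbf Q}(X_0(N))$ through the coefficients of $q$-expansions at $\infty$. The number of cusps is $c(N)=\sum_{m\mid N}\varphi(\gcd(m,N/m))$.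
\item[(F2)] For $k\ge2$, the space $S_k(\Gamma_0(N))$ has a basis of forms with coefficients in $\mathbf Z$ \cite[Thm.~3.52]{Shimura}.
\item[(F3)] Let $\eta=q^{1/24}\prod_{k\ge1}(1-q^k)$ and $\Delta=\eta^{24}$. Then $\eta(\gamma\tau)^2=\kappa(\gamma)(c\tau+d)\eta(\tau)^2$ for a character $\kappa$ of $\mathrm{SL}_2(\mathbf Z)$ with $\kappa^{12}=1$. For even $c$ one has $\kappa(\gamma)=\mathbf e(E/12)$ with $E=(a+d)c-bd(c^2-1)+3d-3-3cd$; this is the square of the formula for $\eta$ in \cite[Ch.~4, Thm.~2]{Knopp}. Since $\kappa^{(2)}=\kappa^9=\mathbf e(-E/4)$, and $E\equiv3(d-1)\pmod4$ when $4\mid b$ and $4\mid c$,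
\begin{equation}\label{eq:kappa2}
\kappa^{(2)}(\gamma)=\mathbf e\bigl(\tfrac{d-1}4\bigr)=\chi_{-4}(d)=\chi_{-4}(a)\qquad\text{if } b\equiv c\equiv0\pmod 4 .
\end{equation}
\item[(F4)] (Siegel functions, \cite[Ch.~2, \S1]{KL}.) For $v=(v_1,v_2)\in\mathbf Q^2\setminus\mathbf Z^2$ put $q_z=q^{v_1}\mathbf e(v_2)$ and $B_2(x)=x^2-x+\frac16$. The Siegel function $g_v$ is holomorphic without zeros on $\mathfrak H$, and
\[
g_v(\tau)\doteq q^{B_2(v_1)/2}(1-q_z)\prod_{k\ge1}(1-q^kq_z)(1-q^k/q_z).
\]
Moreover $g_{-v}=-g_v$, and $g_v(\gamma\tau)=\kappa(\gamma)g_{v\gamma}(\tau)$ for $\gamma\in\mathrm{SL}_2(\mathbf Z)$, and for $W=(W_1,W_2)\in\mathbf Z^2$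
\[
g_{v+W}=\rho(v,W)\,g_v,\qquad \rho(v,W)=(-1)^{W_1W_2+W_1+W_2}\,\mathbf e\bigl(-\tfrac12(W_1v_2-W_2v_1)\bigr).
\]
In particular, up to a constant $g_v$ depends only on $\pm v$ modulo $\mathbf Z^2$.
\item[(F5)] (Gordon--Hughes--Newman; \cite[Thm.~1.64]{Ono}.) If $\sum r_m=0$ and $\sum mr_m\equiv\sum(N/m)r_m\equiv0\pmod{24}$, then $\prod_{m\mid N}\eta(m\tau)^{r_m}$ has multiplier $\left(\frac{\prod m^{r_m}}{d}\right)$ on $\Gamma_0(N)$. We use this only when $4\mid N$ and $\prod m^{r_m}$ is a prime dividing $N$. Then $d$ is odd, we may take $d>0$ because $\gamma$ and $-\gamma$ act alike, and the symbol is the Jacobi symbol.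
\item[(F6)] A \emph{permutation module} for a finite group $H$ is a free abelian group with a basis permuted by $H$. It is a direct sum of modules $\mathbf Z[H/H']$, its invariants are spanned by the orbit sums, and its $H^1$ vanishes because $H^1(H,\mathbf Z[H/H'])=H^1(H',\mathbf Z)=\mathrm{Hom}(H',\mathbf Z)=0$ by Shapiro's lemma.
\end{enumerate}

\subsection*{The obstruction group}
A \emph{modular unit} is a nonzero function on $X_0(N)$ with cuspidal divisor. It is determined by its divisor up to a constant, so $\operatorname{div}$ identifies the group of modular units with leading coefficient $1$ at $\infty$ with the group of principal cuspidal divisors; from now on $\mathcal U$ denotes this group of functions. Let $f\in\mathcal U$. Its divisor is defined over $\overline{\mathbf Q}$ and Riemann--Roch spaces commute with extension of the constant field, so a constant multiple of $f$ lies in $\overline{\mathbf Q}(X_0(N))$; by the normalization so does $f$. If $\sigma$ fixes $\zeta_N$, then $f^\sigma$ has the same divisor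 as $f$ and leading coefficient $1$, so $f^\sigma=f$. Hence $f$ has coefficients in $\mathbf Q(\zeta_N)$, and with $\mathcal D^0$ the group of cuspidal divisors of degree $0$ we have an exact sequence of $G$-modules
\begin{equation}\label{eq:UDC}
0\to\mathcal U\xrightarrow{\ \operatorname{div}\ }\mathcal D^0\to\mathcal C_N\to0 .
\end{equation}

\begin{proposition}\label{prop:obstruction}
For $H\le G$, the cokernel of $(\mathcal D^0)^H\to\mathcal C_N^H$ is isomorphic to $H^1(H,\mathcal U)$.
\end{proposition}

\begin{proof}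
The group of all cuspidal divisors is a permutation module and equals $\mathcal D^0\oplus\mathbf Z\infty$, because $\infty$ is rational. So $H^1(H,\mathcal D^0)=0$ by (F6), and the claim follows from the cohomology sequence of \eqref{eq:UDC}.
\end{proof}

Concretely, the class of $D$ goes to the cocycle $\sigma\mapsto u_\sigma$ with $\operatorname{div}u_\sigma=D^\sigma-D$; if $u_\sigma=v^\sigma/v$ with $v\in\mathcal U$, then $D-\operatorname{div}v$ is invariant. For $K\subseteq\overline{\mathbf Q}$ the image of $\mathrm{Gal}(\overline{\mathbf Q}/K)$ in $G$ is $H=\mathrm{Gal}(\mathbf Q(\zeta_N)/K\cap\mathbf Q(\zeta_N))$, and $\mathcal C_N\cap J_0(N)(K)=\mathcal C_N^H$. Theorems~\ref{thm:main} and~\ref{thm:fields} therefore follow once we show that $H^1(H,\mathcal U)=0$ for all $H\le G$.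

\section{Level nine}\label{sec:nine}

The curve $X_0(9)$ has genus $1+\frac{12}{12}-\frac42=0$, so $\mathcal C_9=0$; but $9$ is the first level with conjugate cusps (Remark~\ref{rem:rationalcusps}), and every step of the method is visible. We compute $H^1(H,\mathcal U)$ for $H=\{1,\sigma\}$, where $\sigma=\sigma_{-1}$ is complex conjugation.

Let $\zeta=\zeta_3$, and for $u=1,2$ put
\[
F_{3,u}=q^{-1/12}\prod_{3\nmid k}(1-\zeta^{uk}q^k),\qquad h_3=\frac{\eta(\tau)}{\eta(3\tau)},\qquad h_3^*=\frac{\eta(9\tau)}{\eta(3\tau)} .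
\]
Conjugation of coefficients exchanges $F_{3,1}$ and $F_{3,2}$ and fixes $h_3$ and $h_3^*$. From $(1-\zeta y)(1-\zeta^2y)=(1-y^3)/(1-y)$ we get $F_{3,1}F_{3,2}=(h_3h_3^*)^{-1}$. Let $L_9$ be the multiplicative group generated by $h_3,F_{3,1},F_{3,2}$; it contains $h_3^*$. The three generators are independent: if $h_3^{j}F_{3,1}^{m_1}F_{3,2}^{m_2}=1$, the first coefficient after the leading one gives $j+m_1\zeta+m_2\zeta^2=0$, so $j=m_1=m_2$ and $(h_3^*)^{-j}=1$, so $j=0$. Thus $L_9\cong\mathbf Z\oplus\mathbf Z[H]$ is a permutation module, of rank $3=c(9)-1$. We take from Proposition~\ref{prop:units} below that $\mathcal U$ consists of the $x\in L_9$ with trivial multiplier.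

\emph{Multipliers.} The product in (F4) gives $F_{3,u}\doteq g_{2(1,u)/3}(3\tau)$ and $h_3^*\doteq g_{2(0,1)/3}(3\tau)$. Let $\gamma\in\Gamma_0(9)$, $c=9c_1$. Replacing $\gamma$ by $-\gamma$ we may assume $a=1+3X$, $d=1+3X'$; from $ad\equiv1\pmod 9$ we get $X'\equiv-X\pmod3$. For $v=\frac23(t,w)$ we have $v\gamma_3=v+W$ with $W=2(tX+wc_1,\,tb+wX')$. The factor $2$ was put in to make $W$ even, so that the sign in $\rho(v,W)$ disappears. Since $W_1v_2-W_2v_1=\frac43\bigl(tw(X-X')+w^2c_1-t^2b\bigr)$, $-\frac23\equiv\frac13\pmod{\mathbf Z}$ and $X-X'\equiv-X\pmod 3$, the function $g_v(3\tau)$ has multiplier $\kappa(\gamma_3)\,\mathbf e\bigl((w^2c_1-t^2b-twX)/3\bigr)$. Hence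
\[
\chi_{F_{3,u}}=\alpha_3\beta_3^u,\quad \alpha_3=\kappa(\gamma_3)\,\mathbf e\bigl(\tfrac{c_1-b}3\bigr),\quad \beta_3=\mathbf e\bigl(-\tfrac X3\bigr),\qquad \chi_{h_3^*}=\kappa(\gamma_3)\,\mathbf e\bigl(\tfrac{c_1}3\bigr).
\]
The factor $\alpha_3$ does not depend on $u$, and $\beta_3$ has order $3$ (take $a=4$, $b=-1$, $c=9$, $d=-2$).

\emph{The cocycle.} A cocycle $H\to\mathcal U$ is an element $y\in\mathcal U$ with $yy^\sigma=1$. In the basis of $L_9$ this forces $y=(F_{3,2}/F_{3,1})^m=x^\sigma/x$ with $x=F_{3,1}^m$: the cocycle is a coboundary in $L_9$. As $y$ is a unit, $\chi_y=\beta_3^m$ is trivial, so $m=3k$. The function $x=F_{3,1}^{3k}=q^{-k/4}(1+\cdots)$ need not be a unit. But the Galois-sensitive part $\beta_3^{3k}$ of its multiplier has vanished, and the remaining part $\alpha_3^{3k}=\kappa(\gamma_3)^{3k}$ is the multiplier of the invariant function $(h_3^*)^{3k}$. So $v=(F_{3,1}/h_3^*)^{3k}$ lies in $\mathcal U$ and $y=v^\sigma/v$. Thus $H^1(H,\mathcal U)=0$.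

In general three things are harder: the natural generators of the lattice satisfy relations and a permuted basis must be extracted; the factor $\alpha_n$ must be matched with an eta quotient at the primes $2$ and $3$; and invariance of the multiplier no longer forces $\beta=1$.

\section{The lattice $M_N$}\label{sec:lattice}

\subsection*{Generators}
Eta quotients have rational coefficients and cannot separate conjugate cusps. To do so, take $n\ge3$ with $n^2\mid N$ and consider $g_v(n\tau)$ with $v=(t,w)/n$. For $\gamma\in\Gamma_0(n^2)$ the matrix $\gamma_n$ is congruent to $\mathrm{diag}(a,a^{-1})$ modulo $n$, so it sends $(t,w)$ to $(ta,wa^{-1})$ modulo $n$ and preserves $tw$. The product of the $g_v(n\tau)$ over a hyperbola $tw\equiv u$ modulo $\pm1$ is therefore an eigenfunction of $\Gamma_0(n^2)$. We define these products through their $q$-expansions, which also makes sense for $n=1,2$.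

Let $V=1+q\overline{\mathbf Z}[[q]]$, with $\overline{\mathbf Z}$ the ring of algebraic integers. It is a torsion-free group, since $(1+\lambda q^i+\cdots)^m=1+m\lambda q^i+\cdots$. A pair $(z,J)$ of a root of unity $z$ of exact order $n$ and an integer $J\ge1$ is \emph{admissible} if $n^2J\mid N$. For $J\mid N$ the admissible $z$ are the elements of $\mu_{n_J}$, where $n_J$ is the largest integer with $n_J^2\mid N/J$. Put
\[
f_{z,J}=\prod_{k\ge1,\ (k,n)=1}\bigl(1-z^{\bar k}q^{Jk}\bigr)\in V\quad(k\bar k\equiv1\bmod n),\qquad F_{n,u}=q^{\nu_n}f_{\zeta_n^u,1},\qquad \nu_n=\frac1{24}\sum_{m\mid n}\mu(m)m,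
\]
for $u\in(\mathbf Z/n)^\times$. Then $F_{1,1}=\eta$, and
\[
F_{2,1}=q^{-1/24}\prod_{k\text{ odd}}(1+q^k)=\frac{\eta(2\tau)^2}{\eta(\tau)\eta(4\tau)},
\]
because $\prod_k(1+y^k)=\prod_k(1-y^{2k})/(1-y^k)$ for $y=q$ and $y=q^2$. For $n\ge3$,
\begin{equation}\label{eq:siegel}
F_{n,u}(\tau)\doteq\prod_{t\in(\mathbf Z/n)^\times/\pm1}g_{(t,\,u\bar t)/n}(n\tau).
\end{equation}
Indeed, for $0<t<n$ the factor at $t$ contributes $1-\zeta_n^{u\bar k}q^k$ for all $k\ge1$ with $k\equiv\pm t\pmod n$, so each $k$ prime to $n$ occurs once. As $B_2(1-x)=B_2(x)$ and $\sum_{j=0}^{m-1}B_2(j/m)=\frac1{6m}$, the exponent of $q$ is $\frac n4\sum_{0<t<n,\,(t,n)=1}B_2(t/n)=\frac n4\sum_{m\mid n}\mu(m)\frac m{6n}=\nu_n$.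

\begin{lemma}\label{lem:modular}
If $n^2J\mid N$, then $F_{n,u}(J\tau)^{24N}$ is a meromorphic modular form on $\Gamma_0(N)$ without zeros or poles on $\mathfrak H$, of weight $12N$ if $n=1$ and of weight $0$ if $n\ge2$.
\end{lemma}

\begin{proof}
For $n\le2$ the $24$-th power is a product of powers of the cusp forms $\Delta(m\tau)$, $m\mid N$. Let $n\ge3$ and $\gamma\in\Gamma_0(n^2)$. Since $\gamma_n$ permutes the vectors in \eqref{eq:siegel} up to sign and translation by $\mathbf Z^2$, (F4) shows that $F_{n,u}(\gamma\tau)/F_{n,u}(\tau)$ is a product of values of $\kappa$, signs, and numbers $\rho(v,W)$ with $v\in\frac1n\mathbf Z^2$; it is a root of unity of order dividing $12n$. So $F_{n,u}(J\tau)^{24N}$ is invariant under $\Gamma_0(n^2J)\supseteq\Gamma_0(N)$. For the cusp $\delta\infty$, $\delta\in\mathrm{SL}_2(\mathbf Z)$, put $m=nJ$ and write $\begin{pmatrix}m&0\\0&1\end{pmatrix}\delta=\delta'\begin{pmatrix}m_1&j\\0&m_2\end{pmatrix}$ with $\delta'\in\mathrm{SL}_2(\mathbf Z)$ and $m_1,m_2>0$. Then $g_v(m\,\delta\tau)=\kappa(\delta')g_{v\delta'}((m_1\tau+j)/m_2)$.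 Translate $v\delta'$ to $v'$ with $0\le v_1'<1$. The product in (F4) is then a rational power of $q$ times a convergent power series in a root of $q$ with nonzero constant term (if $v'_1=0$, then $v_2'\notin\mathbf Z$ and $1-\mathbf e(v_2')\ne0$). This gives meromorphy at the cusp.
\end{proof}

Let $M_N$ be the multiplicative group of functions generated by the $F_{n,u}(J\tau)$ with $n^2J\mid N$. It contains all eta quotients of level $N$. A nonzero function cannot satisfy the transformation law for two different weights, so Lemma~\ref{lem:modular} defines a homomorphism $\operatorname{wt}\colon M_N\to\frac12\mathbf Z$ with $\operatorname{wt}\eta(J\tau)=\frac12$ and $\operatorname{wt}F_{n,u}(J\tau)=0$ for $n\ge2$. Let $L_N$ be its kernel. For $x\in L_N$ we have $x^{24N}\in\mathcal U$. The function $x(\gamma\tau)/x(\tau)$ is holomorphic with $24N$-th power $1$, hence constant; so $x$ has a multiplier $\chi_x$ of finite order on $\Gamma_0(N)$. If $x$ is an eta quotient, then $\chi_x^{24}=1$.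

Elements of $M_N$ have the form $q^r\phi$ with $\phi\in V$ having coefficients in $\mathbf Q(\zeta_N)$. The group $G$ acts on these coefficients, and $\sigma_s$ sends $F_{n,u}(J\tau)$ to $F_{n,su}(J\tau)$; so $G$ acts on $M_N$ and $L_N$, compatibly with its action on $\mathcal U$ by (F1). Let $\overline M_N\subset V$ be generated by the $f_{z,J}$ with $(z,J)$ admissible. The next lemma reduces the algebra of $M_N$ to that of formal products.

\begin{lemma}\label{lem:dropq}
The map $M_N\to\overline M_N$, $q^r\phi\mapsto\phi$, is an isomorphism. In particular $M_N$ is torsion-free.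
\end{lemma}

\begin{proof}
It is surjective. Let $q^r\in M_N$ have weight $k$. For $\gamma=\begin{pmatrix}1&0\\N&1\end{pmatrix}$ we have $\mathbf e(24Nr\,\gamma\tau)=(N\tau+1)^{24Nk}\mathbf e(24Nr\,\tau)$. As $\tau\to i\infty$ the left side tends to $\mathbf e(24r)\ne0$, while the right side tends to $0$ if $r>0$ and to $\infty$ if $r<0$. So $r=0$.
\end{proof}

\subsection*{Relations}
Since $f_{z,J}=1-zq^J+\cdots$ and $\sum_{\xi\in\mu_p}z\xi=0$, the product of the $f_{z\xi,J}$ over a coset of $\mu_p$ starts at a higher power of $q$. It is in fact a product of generators with larger $J$.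

\begin{lemma}\label{lem:rel}
Let $J\mid N$, let $p\mid n_J$ be prime, $z\in\mu_{n_J}$, and $R_{p,z,J}=\prod_{\xi\in\mu_p}f_{z\xi,J}$.
\begin{enumerate}
\item[(R1)] If $p^2$ divides the order of $z$, then $R_{p,z,J}=f_{z^p,pJ}$.
\item[(R2)] Otherwise $z\mu_p$ contains a unique element of order $n'$ prime to $p$. If $z$ is that element and $p\bar p\equiv1\pmod{n'}$, then $R_{p,z,J}=f_{z^{\bar p},pJ}\,f_{z^p,pJ}\,f_{z,p^2J}^{-1}$.
\end{enumerate}
All pairs on the right sides are admissible.
\end{lemma}

\begin{proof}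
We use $\prod_{\xi\in\mu_p}(1-\xi^jy)=1-y^p$ for $p\nmid j$.

(R1) All $z\xi$ have the order $n$ of $z$, and $\prod_\xi(1-(z\xi)^{\bar k}q^{Jk})=1-z^{p\bar k}q^{pJk}$ for $(k,n)=1$. The order $n/p$ of $z^p$ has the same prime divisors as $n$, so the product over $k$ is $f_{z^p,pJ}$. Also $(n/p)^2pJ=n^2J/p$ divides $N$.

(R2) For $y$ of order $n'$ put $\Pi_{y,J}=\prod_{(k,pn')=1}(1-y^{\bar k}q^{Jk})$. Separating the $k$ divisible by $p$ gives $f_{y,J}=\Pi_{y,J}\,f_{y^{\bar p},pJ}$; in particular $f_{z,J}=\Pi_{z,J}f_{z^{\bar p},pJ}$ and $\Pi_{z^p,pJ}=f_{z^p,pJ}/f_{z,p^2J}$. For $\xi\ne1$ the order of $z\xi$ is $pn'$, so $\prod_{\xi\ne1}f_{z\xi,J}=\Pi_{z^p,pJ}/\Pi_{z,J}$. Multiplying by $f_{z,J}$ gives the formula. Finally $pn'\mid n_J$, so $p^2n'^2J\mid N$.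
\end{proof}

\subsection*{Rank}

\begin{proposition}\label{prop:rank}
The group $M_N$ has rank $c(N)$, and $x\mapsto\frac1{24N}\operatorname{div}(x^{24N})$ induces an isomorphism $L_N\otimes\mathbf Q\to\mathcal D^0\otimes\mathbf Q$.
\end{proposition}

\begin{proof}
If $\operatorname{div}(x^{24N})=0$, then $x^{24N}$ is a constant with leading coefficient $1$, and $x=1$ by Lemma~\ref{lem:dropq}. So $L_N\otimes\mathbf Q$ injects into a space of dimension $c(N)-1$, and $\operatorname{rank}M_N=\operatorname{rank}L_N+1\le c(N)$. Conversely, for each $J\mid N$ let $Y_J\subset\mu_{n_J}$ be a $\mathbf Q$-basis of $\mathbf Q(\zeta_{n_J})$. The $f_{z,J}$ with $J\mid N$, $z\in Y_J$ are independent: in a relation $\prod f_{z,J}^{m_{z,J}}=1$ take the smallest $J$ with a nonzero exponent; the coefficient of $q^J$ is $-\sum_zm_{z,J}z\ne0$. Since $v_p(n_J)=\lfloor v_p(N/J)/2\rfloor$,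
\[
\operatorname{rank}M_N\ge\sum_{J\mid N}\varphi(n_J)=\prod_{p^k\|N}\sum_{j=0}^k\varphi(p^{\lfloor j/2\rfloor})=\prod_{p^k\|N}\sum_{j=0}^k\varphi(p^{\min(j,k-j)})=c(N),
\]
because for $0\le j\le k$ both $\lfloor j/2\rfloor$ and $\min(j,k-j)$ take each value $i<k/2$ twice, and the value $k/2$ once if $k$ is even.
\end{proof}

\begin{remark}\label{rem:rationalcusps}
If $N$ is divisible neither by $16$ nor by the square of an odd prime, then $n^2\mid N$ implies $n\le2$, so $G$ acts trivially on $L_N$, hence on $\mathcal D^0$ by Proposition~\ref{prop:rank}; then each $P-\infty$ is fixed and all cusps are rational. For $N=9$ the action on $L_9$, hence on the cusps, is nontrivial.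
\end{remark}

\subsection*{A permuted basis}
The independent family just used is not Galois-stable in general: the stable two-element subsets of $\mu_4$ are $\{\pm1\}$ and $\{\pm i\}$, and neither is a basis of $\mathbf Q(i)$. We must instead keep or discard all $z$ of a given order together. Let $p^k\|N$, $k\ge1$. The \emph{type at $p$} of an admissible pair $(z,J)$ is $(i,j)=(v_p(\operatorname{ord}z),v_p(J))$; the possible types are those with $2i+j\le k$. Put
\[
I_k=\{(0,0),(0,1)\}\cup\{(i,0),\ (i,k-2i):1\le i\le k/2\},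
\]
and let $\Sigma$ be the set of admissible pairs whose type at each $p^k\|N$ lies in $I_k$ (Figure~\ref{fig:types}). For $n\ge2$ let $h_n=\prod_{m\mid n}\eta(m\tau)^{\mu(m)}$; by M\"obius inversion $h_n=q^{\nu_n}\prod_{(k,n)=1}(1-q^k)$, and $h_n$ has weight $0$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \x in {2,...,6} \draw (\x,0) circle (2.5pt);
\foreach \x in {1,2,3} \draw (\x,1) circle (2.5pt);
\draw (1,2) circle (2.5pt);
\foreach \x/\y in {0/0,1/0,0/1,4/1,0/2,2/2,0/3} \fill (\x,\y) circle (2.5pt);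
\foreach \x/\y in {1/1,2/1,3/1,1/2} \draw[->,shorten >=4pt,shorten <=4pt] (\x,\y) -- ++(-1,1);
\draw[->,dashed,shorten >=4pt,shorten <=4pt] (4,0) -- (3,0);
\draw[->,dashed,shorten >=4pt,shorten <=4pt] (4,0) -- (2,1);
\draw[->,dashed,shorten >=4pt,shorten <=4pt] (4,0) to[bend left=40] (2,0);
\foreach \x in {0,...,6} \node at (\x,-0.8) {\small $\x$};
\foreach \y in {0,...,3} \node at (-0.6,\y) {\small $\y$};
\node at (6.7,-0.8) {$j$};
\node at (-0.6,3.6) {$i$};
\end{tikzpicture}
\caption{The types $(i,j)$ with $2i+j\le k$ at a prime $p$ with $p^k\|N$, for $k=6$. Filled points form $I_6$ and index the basis of $M_N$. A generator at an open point with $i\ge1$ is rewritten by (R1) along a solid arrow; one with $i=0$ is rewritten by (R2), shown dashed for $(i,j)=(0,4)$.}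
\label{fig:types}
\end{figure}

\begin{proposition}\label{prop:perm}
\begin{enumerate}
\item[(i)] The functions $F_{n,u}(J\tau)$ with $(\zeta_n^u,J)\in\Sigma$ form a basis of $M_N$ permuted by $G$, and $M_N=L_N\oplus\langle\eta(\tau)\rangle$ as $G$-modules. Hence $H^1(H,L_N)=0$ for all $H\le G$.
\item[(ii)] For $n\ge2$ we have $\prod_{u\in(\mathbf Z/n)^\times}F_{n,u}(\tau)=\prod_{m\mid n}h_n(m\tau)^{\mu(n/m)}$, an eta quotient of level $n^2$. The group $M_N^G$ is the group of eta quotients of level $N$.
\end{enumerate}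
\end{proposition}

\begin{proof}
(i) We show first that the $f_{z,J}$, $(z,J)\in\Sigma$, generate $\overline M_N$. Fix $p^k\|N$ and an admissible pair $(z',J')$ of type $(i,j)\notin I_k$ at $p$.

Suppose $i\ge1$; then $j\ge1$ and $2i+j\le k-1$. Choose $z$ with $z^p=z'$; as $p\mid\operatorname{ord}z'$, its order is $p\operatorname{ord}z'$. The pair $(z,J'/p)$ has type $(i+1,j-1)$ and is admissible because $2(i+1)+(j-1)\le k$. By (R1), $f_{z',J'}=\prod_\xi f_{z\xi,J'/p}$, and all factors have type $(i+1,j-1)$. Since $j$ drops, iteration ends, and it ends at types with $i\ge1$ and $j=0$ or $2i+j=k$, which lie in $I_k$.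

Suppose $i=0$; then $j\ge2$. Put $J=J'/p^2$, so $p\mid n_J$ and $z'\in\mu_{n_J}$. Solving (R2) for $f_{z',p^2J}$ expresses $f_{z',J'}$ through generators of types $(0,j-1)$, $(0,j-2)$ and $(1,j-2)$. Iteration ends at the types $(0,0)$, $(0,1)$ and types with $i\ge1$, which were treated above.

Neither step changes the types at other primes, so the primes can be treated one after another. There are $\varphi(n)$ roots of unity of order $n$, so
\[
|\Sigma|=\prod_{p^k\|N}\ \sum_{(i,j)\in I_k}\varphi(p^i)=\prod_{p^k\|N}\sum_{j=0}^k\varphi(p^{\min(j,k-j)})=c(N),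
\]
since in $I_k$ each $i<k/2$ occurs twice, and $i=k/2$ once if $k$ is even. A generating family of $c(N)$ elements in a free abelian group of rank $c(N)$ is a basis, and $G$ permutes it because types are $G$-invariant. The $G$-map $2\operatorname{wt}\colon M_N\to\mathbf Z$ is split by the fixed element $\eta(\tau)$. Now use (F6).

(ii) Since $\prod_{\operatorname{ord}z=n}(1-zy)=\prod_{m\mid n}(1-y^m)^{\mu(n/m)}$, both sides have the product part $\prod_{(k,n)=1}\prod_{m\mid n}(1-q^{mk})^{\mu(n/m)}$. The exponents of $q$ are $\varphi(n)\nu_n$ and $\sum_{m\mid n}\mu(n/m)m\nu_n=\varphi(n)\nu_n$. By (F6), $M_N^G$ is generated by the orbit products of the basis, which are functions $\eta(J\tau)$ and $\prod_uF_{n,u}(J\tau)$; these are eta quotients of level dividing $N$. Conversely, eta quotients of level $N$ lie in $M_N^G$.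
\end{proof}

\section{Modular units lie in $L_N$}\label{sec:units}

Proposition~\ref{prop:rank} shows only that a power of each modular unit lies in $L_N$. To regard a cocycle in $\mathcal U$ as a cocycle in $L_N$ we need the inclusion itself. Units have integral $q$-expansions, so it suffices to show that an integral root of an element of $\overline M_N$ lies in $\overline M_N$. The point is that every integral linear relation among roots of unity comes from cosets of the $\mu_p$, and Lemma~\ref{lem:rel} lifts exactly these relations.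

\begin{lemma}\label{lem:sat}
If $\phi\in V$ and $\phi^m\in\overline M_N$ for some $m\ge1$, then $\phi\in\overline M_N$.
\end{lemma}

\begin{proof}
By induction on the number of prime factors of $m$ we may assume that $m=\ell$ is prime.

First, the kernel of $\mathbf Z[\mu_n]\to\mathbf Z[\zeta_n]$ is spanned by the coset sums $\sum_{\xi\in\mu_p}[z\xi]$ with $p\mid n$ prime and $z\in\mu_n$. For $n=p^e$ we have $\mathbf Z[\mu_n]=\mathbf Z[x]/(x^n-1)$, and the kernel is the ideal generated by the cyclotomic polynomial $\sum_{i<p}x^{ip^{e-1}}=\sum_{\xi\in\mu_p}[\xi]$. In general both rings are the tensor products of the corresponding rings for the prime powers exactly dividing $n$, and the kernel of a tensor product of surjections is generated by the kernels of the factors.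

Let $\overline M(J)$ be generated by the $f_{z,J'}$ with $J'\ge J$; thus $\overline M(1)=\overline M_N$ and $\overline M(N+1)=1$. We claim: if $P\in\overline M(J)$ is an $\ell$-th power in $V$, there is $S\in\overline M_N$ with $PS^{-\ell}\in\overline M(J+1)$. If $J\nmid N$, take $S=1$. Otherwise write $P=P_1\prod_{z\in\mu_{n_J}}f_{z,J}^{m_z}$ with $P_1\in\overline M(J+1)$, and $P=Q^\ell$ with $Q\in V$. Since $P\in1+q^J\overline{\mathbf Z}[[q]]$, also $Q=1+\lambda q^J+\cdots$ with $\lambda\in\overline{\mathbf Z}$, and $-\sum m_zz=\ell\lambda$. Then $\lambda\in\overline{\mathbf Z}\cap\mathbf Q(\zeta_{n_J})=\mathbf Z[\zeta_{n_J}]$, say $-\lambda=\sum b_zz$ with $b_z\in\mathbf Z$. The element $\sum(m_z-\ell b_z)[z]$ lies in the kernel above, so with $S=\prod f_{z,J}^{b_z}$ the series $PS^{-\ell}$ is $P_1$ times a product of powers of the $R_{p,z,J}$, $p\mid n_J$. By Lemma~\ref{lem:rel} it lies in $\overline M(J+1)$.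

The series $PS^{-\ell}=(QS^{-1})^\ell$ is again an $\ell$-th power in $V$. Starting from $P=\phi^\ell$ and iterating up to $J=N+1$, we find $S\in\overline M_N$ with $\phi^\ell=S^\ell$, and $\phi=S$ because $V$ is torsion-free.
\end{proof}

\begin{proposition}\label{prop:units}
We have $\mathcal U=\{x\in L_N:\chi_x=1\}$.
\end{proposition}

\begin{proof}
Let $x\in L_N$ with $\chi_x=1$. Then $x$ is $\Gamma_0(N)$-invariant, holomorphic and nonvanishing on $\mathfrak H$; it is meromorphic at the cusps because $x^{24N}$ is; and its leading coefficient is $1$. So $x\in\mathcal U$.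

Conversely let $f=q^r\phi\in\mathcal U$ with $\phi\in1+q\mathbf Q(\zeta_N)[[q]]$; its multiplier is trivial, and we must show $f\in L_N$. By Proposition~\ref{prop:rank} there are $m\ge1$ and $x\in L_N\cap\mathcal U$ with $\operatorname{div}f^m=\operatorname{div}x$, so $f^m=x$ and $\phi^m\in\overline M_N$.

We show that $\phi\in V$. For large $j$ the function $f\Delta^j$ is a cusp form on $\Gamma_0(N)$ with coefficients in $\mathbf Q(\zeta_N)$. Its coordinates in the basis (F2) solve a linear system with invertible rational matrix and right side in $\mathbf Q(\zeta_N)$; they lie in $\mathbf Q(\zeta_N)$, so $f\Delta^j$ has bounded denominators. As $\Delta^{-j}\in q^{-j}\mathbf Z[[q]]$, so does $\phi$. For a prime $\mathfrak p$ of $\mathbf Z[\zeta_N]$ let $v_{\mathfrak p}(\phi)$ be the minimum of the valuations of the coefficients; it exists, and it is additive on products because $(\mathbf Z[\zeta_N]/\mathfrak p)[[q]]$ is a domain. From $m\,v_{\mathfrak p}(\phi)=v_{\mathfrak p}(\phi^m)\ge0$ for all $\mathfrak p$ we get $\phi\in V$.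

By Lemma~\ref{lem:sat}, $\phi\in\overline M_N$; let $q^{r'}\phi\in M_N$ be its lift. Then $(q^{r'}\phi)^m$ and $f^m$ lie in $M_N$ and have the same image in $\overline M_N$, so they are equal by Lemma~\ref{lem:dropq}. Hence $r'=r$ and $f\in M_N$, of weight $0$ since $f^m\in L_N$.
\end{proof}

Let $\mathcal X_N=\{\chi_x:x\in L_N\}\cong L_N/\mathcal U$, with the action $\sigma\cdot\chi_x=\chi_{x^\sigma}$. By Propositions~\ref{prop:perm}(i) and~\ref{prop:units}, the cohomology sequence of $0\to\mathcal U\to L_N\to\mathcal X_N\to0$ gives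
\begin{equation}\label{eq:coker}
H^1(H,\mathcal U)\cong\operatorname{coker}\bigl(L_N^H\to\mathcal X_N^H\bigr)\qquad(H\le G).
\end{equation}
It remains to understand $\mathcal X_N$.

\section{The multiplier of $F_{n,u}$}\label{sec:mult}

Let $n\ge3$ and $\varphi=\varphi(n)$, an even number. We want to split $\chi_{F_{n,u}}$ into a part independent of $u$ and an explicit part depending on $u$. The second part is a Fermat quotient of the entry $a$, which we define first.

Let $\mathbf Z_{(n)}$ be the ring of fractions with denominator prime to $n$. If $m$ divides a power of $n$, then $\mathbf Z_{(n)}/m=\mathbf Z/m$; this gives a meaning to $\mathbf e(X/n)$ for $X\in\mathbf Z_{(n)}$, and to $(-1)^X$ if $n$ is even. Let $T\subset\mathbf Z$ represent $(\mathbf Z/n)^\times/\pm1$, with all $t\in T$ \emph{even} if $n$ is odd; as at level nine, this choice removes signs. Let $a$ be prime to $n$. For $t\in T$ there are unique $t'\in T$ and $\epsilon(t)=\pm1$ with $ta\equiv\epsilon(t)t'\pmod n$, and $t\mapsto t'$ permutes $T$. Put $r(t)=\epsilon(t)ta/t'=1+nX(t)$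 with $X(t)\in\mathbf Z_{(n)}$, and $\epsilon_n(a)=\prod_t\epsilon(t)$. Then $\prod_tr(t)=\epsilon_n(a)a^{\varphi/2}$, so
\begin{equation}\label{eq:fermat}
\epsilon_n(a)\,a^{\varphi/2}=1+nX_n(a)\quad\text{with } X_n(a)\in\mathbf Z,\qquad X_n(a)\equiv\sum_{t\in T}X(t)\pmod n.
\end{equation}
Since $n\ge3$, we have $1\not\equiv-1\pmod n$, and the sign $\epsilon_n(a)$ is determined by $\epsilon_n(a)a^{\varphi/2}\equiv1\pmod n$. Hence $\epsilon_n\colon(\mathbf Z/n)^\times\to\{\pm1\}$ is a homomorphism, and so is $X_n\colon(\mathbf Z/n^2)^\times\to\mathbf Z/n$, because $(1+nX)(1+nX')\equiv1+n(X+X')\pmod{n^2}$.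

For comparison we use the products of Siegel functions over the two axes of the degenerate hyperbola $tw=0$, which are eta quotients. Let $h_n^*=\prod_{m\mid n}\eta(nm\tau)^{\mu(n/m)}$, of weight $0$ and level $n^2$. Then
\begin{equation}\label{eq:hh}
h_n\doteq\prod_{t\in T}g_{(t,0)/n}(n\tau),\qquad h_n^*\doteq\prod_{t\in T}g_{(0,t)/n}(n\tau).
\end{equation}
The first formula is proved like \eqref{eq:siegel}, with $\zeta_n^u$ replaced by $1$. In the second, the right side has product part $\prod_{k\ge1}\prod_{\operatorname{ord}z=n}(1-zq^{nk})=\prod_{m\mid n}\prod_k(1-q^{nmk})^{\mu(n/m)}$, and both exponents of $q$ equal $n\varphi/24$. On $\Gamma_0(n^2)$ define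
\[
\beta_n(\gamma)=\mathbf e\bigl(-X_n(a)/n\bigr),\qquad \omega_n(\gamma)=\kappa(\gamma_n)^{\varphi/2}\epsilon_n(a),\qquad \alpha_n=\chi_{h_nh_n^*}\,\omega_n^{-1}.
\]
These are characters, because $\gamma\mapsto a\bmod n^2$ and $\gamma\mapsto\gamma_n$ are homomorphisms on $\Gamma_0(n^2)$. Note $\beta_n^n=1$, and $\omega_n^{12}=\kappa(\gamma_n)^{6\varphi}=1$ as $\varphi$ is even; so $\alpha_n^{24}=1$.

\begin{proposition}\label{prop:mult}
Let $n\ge3$. On $\Gamma_0(n^2)$:
\begin{enumerate}
\item[(i)] $\chi_{F_{n,u}}=\alpha_n\beta_n^u$ for all $u\in(\mathbf Z/n)^\times$;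
\item[(ii)] if $n$ is odd, then $(\chi_{h_n}\omega_n^{-1})^n=1$.
\end{enumerate}
\end{proposition}

\begin{proof}
Write $c=n^2c_1$, so $\gamma_n=\begin{pmatrix}a&nb\\nc_1&d\end{pmatrix}$ and $ad=1+n^2bc_1$. Fix an integer $u$ in its class. For $t\in T$ choose an integer $w_t$ with $tw_t\equiv u\pmod{2n^2}$ if $n$ is even, and an even integer $w_t$ with $tw_t\equiv u\pmod{n^2}$ if $n$ is odd; the moduli are those at which $\rho$ will see the product $tw_t$. The $w_t$ represent $(\mathbf Z/n)^\times/\pm1$, so by \eqref{eq:siegel} and \eqref{eq:hh}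
\[
\frac{F_{n,u}}{h_nh_n^*}\doteq\prod_{t\in T}\Lambda_t(n\tau),\qquad \Lambda_t=\frac{g_{(t,w_t)/n}}{g_{(t,0)/n}\;g_{(0,w_t)/n}} .
\]
We must show that this product has multiplier $\omega_n^{-1}\beta_n^u$.

Fix $t$ and write $w=w_t$, $w'=w_{t'}$, $\epsilon=\epsilon(t)$, $r=r(t)$, $X=X(t)$, and $x=(ta-\epsilon t')/n$, $y=(wd-\epsilon w')/n$. Both are integers; for $y$, note $wd\equiv u(ta)^{-1}\equiv\epsilon u\,t'^{-1}\equiv\epsilon w'\pmod n$. Each of the three vectors is reduced in two steps:
\begin{align*}
\tfrac1n(t,w)\gamma_n&=\tfrac1n(ta,wd)+(wc_1,tb), & \tfrac1n(ta,wd)&=\tfrac\epsilon n(t',w')+(x,y),\\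
\tfrac1n(t,0)\gamma_n&=\tfrac1n(ta,0)+(0,tb), & \tfrac1n(ta,0)&=\tfrac\epsilon n(t',0)+(x,0),\\
\tfrac1n(0,w)\gamma_n&=\tfrac1n(0,wd)+(wc_1,0), & \tfrac1n(0,wd)&=\tfrac\epsilon n(0,w')+(0,y).
\end{align*}
The factors $\rho$ of the first step are, row by row,
\[
(-1)^{twbc_1+wc_1+tb}\,\mathbf e\Bigl(\frac{t^2ab-w^2c_1d}{2n}\Bigr),\qquad(-1)^{tb}\,\mathbf e\Bigl(\frac{t^2ab}{2n}\Bigr),\qquad(-1)^{wc_1}\,\mathbf e\Bigl(-\frac{w^2c_1d}{2n}\Bigr).
\]
With $Y=\epsilon(taw'-wdt')=\epsilon n(xw'-yt')$, those of the second step are $(-1)^{xy+x+y}\mathbf e(-Y/2n^2)$, $(-1)^x$ and $(-1)^y$. Each row also contributes $\kappa(\gamma_n)\,\epsilon$. Dividing the first row by the other two,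
\begin{equation}\label{eq:Lambda}
\Lambda_t(\gamma_n\tau)=\kappa(\gamma_n)^{-1}\,\epsilon\,(-1)^{twbc_1+xy}\,\mathbf e\bigl(-Y/2n^2\bigr)\,\Lambda_{t'}(\tau).
\end{equation}
We claim that $(-1)^{twbc_1+xy}\mathbf e(-Y/2n^2)=\mathbf e(-uX/n)$. From $\epsilon ta=rt'$ and $\epsilon t'=ta/r$ we get, in $\mathbf Z_{(n)}$,
\begin{equation}\label{eq:Y}
\epsilon\,taw'=r\,t'w',\qquad \epsilon\,wdt'=r^{-1}\,tw\,(1+n^2bc_1),\qquad r-r^{-1}=2nX-n^2X^2+n^3X^3r^{-1}.
\end{equation}

\emph{Let $n$ be odd.} Then $t,t',w,w'$ are even, hence so are $nx,ny$ and $x,y$, and the sign is $+1$. The integer $Y$ is even, and $Y\equiv u(r-r^{-1})\equiv2nuX\pmod{n^2}$ by \eqref{eq:Y}. As $2$ is invertible modulo $n^2$, $Y/2\equiv nuX\pmod{n^2}$, which gives the claim.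

\emph{Let $n$ be even.} Then $t,t',w,w',u,r$ are units at $2$, and $n^3\equiv0\pmod{2n^2}$. By \eqref{eq:Y},
\[
Y\equiv u(r-r^{-1})-ur^{-1}n^2bc_1\equiv2nuX-n^2X^2-n^2bc_1\pmod{2n^2},
\]
so $\mathbf e(-Y/2n^2)=\mathbf e(-uX/n)(-1)^{X+bc_1}$. Next, $x=\epsilon t'(r-1)/n=\epsilon t'X\equiv X\pmod2$. By \eqref{eq:Y}, $wd\equiv\frac{\epsilon u}{t'}r^{-1}(1+n^2bc_1)$ and $\epsilon w'\equiv\frac{\epsilon u}{t'}$ modulo $2n^2$. Since $n^2\equiv0\pmod{2n}$, this gives $ny\equiv\frac{\epsilon u}{t'}(r^{-1}-1)\equiv-\frac{\epsilon u}{t'}nX\pmod{2n}$, so $y\equiv X\pmod2$. Thus $(-1)^{twbc_1+xy}=(-1)^{bc_1+X}$, the signs cancel, and the claim holds.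

Multiplying \eqref{eq:Lambda} over the $\varphi/2$ elements of $T$ and using \eqref{eq:fermat} gives the multiplier $\kappa(\gamma_n)^{-\varphi/2}\epsilon_n(a)\,\mathbf e(-uX_n(a)/n)=\omega_n^{-1}\beta_n^u$. This proves (i). For (ii) use the second row alone: $t$ and $x$ are even, so it contributes $\kappa(\gamma_n)\,\epsilon(t)\,\mathbf e\bigl(\frac{t^2}2\cdot\frac{ab}n\bigr)$, and the last factor is an $n$-th root of unity. The product over $t$ is $\omega_n(\gamma)$ times an $n$-th root of unity.
\end{proof}

\section{Multipliers of eta quotients}\label{sec:alpha}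

Let $\mathcal E_N\subseteq\mathcal X_N$ be the group of multipliers on $\Gamma_0(N)$ of eta quotients of level $N$ and weight $0$; by Proposition~\ref{prop:perm}(ii) it is the image of $L_N^G$. We show that it contains the factor $\alpha_n$. The obvious candidate $\prod_uF_{n,u}$ realizes only $\alpha_n^{\varphi(n)}$, which loses information at primes dividing $\varphi(n)$, in particular at $2$; there the explicit form of $\omega_n$ is needed.

\begin{lemma}\label{lem:alpha}
For $n\ge3$ there is an eta quotient $A_n$ of level $n^2$ and weight $0$ with $\chi_{A_n}=\alpha_n$ on $\Gamma_0(n^2)$.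
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:primes} with $\mathcal Y=\mathcal E_{n^2}$, and since $\alpha_n^{24}=1$, it suffices to match $\alpha_n^{(3)}$ and $\alpha_n^{(2)}$. Write $\varphi=\varphi(n)$.

\emph{$\ell=3$, $3\nmid\varphi$.} The eta quotient $\prod_uF_{n,u}$ of Proposition~\ref{prop:perm}(ii) has multiplier $\alpha_n^\varphi\beta_n^{\sum u}=\alpha_n^\varphi$, since pairing $u$ with $-u$ gives $\sum u\equiv0\pmod n$. As $\alpha_n^{(3)}$ has order dividing $3$ and $\varphi^2\equiv1\pmod3$, take the $\varphi$-th power of this eta quotient.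

\emph{$\ell=3$, $3\mid\varphi$.} Then $\omega_n^{(3)}=\kappa^{(3)}(\gamma_n)^{\varphi/2}=1$, because $\kappa^{(3)}$ has order dividing $3$ and $3\mid\varphi/2$. Take $h_nh_n^*$.

\emph{$\ell=2$, $n$ odd.} Proposition~\ref{prop:mult}(ii) gives $\omega_n^{(2)}=\chi_{h_n}^{(2)}$, so $\alpha_n^{(2)}=\chi_{h_n^*}^{(2)}$. Take $h_n^*$.

\emph{$\ell=2$, $n=2n'$ with $n'\ge3$ odd.} For $\gamma\in\Gamma_0(n^2)$ the matrix $\gamma_2$ lies in $\Gamma_0(n'^2)$, has upper left entry $a$, and $(\gamma_2)_{n'}=\gamma_n$. Also $\varphi(n)=\varphi(n')$, and $\epsilon_n(a)=\epsilon_{n'}(a)$ by reducing $\epsilon_n(a)a^{\varphi/2}\equiv1$ modulo $n'$. Hence $\omega_n(\gamma)=\omega_{n'}(\gamma_2)$, and by the previous case $\omega_n^{(2)}(\gamma)=\chi_{h_{n'}}^{(2)}(\gamma_2)$ is the $2$-part of the multiplier of $h_{n'}(2\tau)$. Take $h_nh_n^*/h_{n'}(2\tau)$.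

\emph{$\ell=2$, $4\mid n$.} By \eqref{eq:kappa2}, $\omega_n^{(2)}=\chi_{-4}(a)^{\varphi/2}\epsilon_n(a)=\chi_{-4}\bigl(\epsilon_n(a)a^{\varphi/2}\bigr)$, and this is $1$ because $\epsilon_n(a)a^{\varphi/2}\equiv1\pmod4$. Take $h_nh_n^*$.
\end{proof}

Some quadratic characters of $a$ will occur as invariant multipliers, and we need them in $\mathcal E_N$ too. For a prime $p$ and $a$ prime to $2p$ let $\lambda_p(a)=\left(\frac p{|a|}\right)$ be the Jacobi symbol. By quadratic reciprocity and its second supplement,
\begin{equation}\label{eq:lambda}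
\lambda_p(a)=\Bigl(\frac ap\Bigr)\chi_{-4}(a)^{(p-1)/2}\ \ (p\text{ odd}),\qquad \lambda_2(a)=1\iff a\equiv\pm1\pmod8;
\end{equation}
in the first formula both sides are unchanged under $a\mapsto-a$. So $\lambda_p$ is an even quadratic character modulo $4p$.

\begin{lemma}\label{lem:theta}
If $p$ is prime and $4p\mid N$, then $\gamma\mapsto\lambda_p(a)$ lies in $\mathcal E_N$.
\end{lemma}

\begin{proof}
Let $\Theta=\prod_{m\mid4}\eta(m\tau)^{r_m}$ with $(r_1,r_2,r_4)=(-2,5,-2)$. Then $\sum r_m=1$, $\sum mr_m=-2+10-8=0$ and $\sum r_m/m=-2+\frac52-\frac12=0$. For the eta quotient $\Theta(p\tau)/\Theta(\tau)$ of level $N$, the three sums in (F5) are $1-1=0$, $(p-1)\sum mr_m=0$ and $N(\frac1p-1)\sum r_m/m=0$, and the product is $\prod(pm)^{r_m}/\prod m^{r_m}=p$. So its multiplier is $\lambda_p(d)$, which equals $\lambda_p(a)$ because $ad\equiv1\pmod{4p}$.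
\end{proof}

\section{The characters $\beta_n$}\label{sec:beta}

Characters $\beta_n$ for different $n$ are not independent, and to decide when a product of them is invariant we place their $p$-parts in one cyclic group. Let $p$ be prime, $\mathfrak q=p$ for odd $p$ and $\mathfrak q=4$ for $p=2$, and $U_p=1+\mathfrak q\mathbf Z_p$. Recall that $\mathbf Z_p^\times=\mu(\mathbf Z_p)\times U_p$, where the group $\mu(\mathbf Z_p)$ of roots of unity contains $-1$ and injects into $(\mathbf Z/\mathfrak q)^\times$; write $a=\mathrm w(a)\langle a\rangle_p$. (For $p=2$, $\mathrm w=\chi_{-4}$.) For $1\ne y\in U_p$ and $m\ge1$ one has $v_p(y^m-1)=v_p(y-1)+v_p(m)$, and $U_p\cong\mathbf Z_p$. So the group $\widehat U_p$ of continuous characters of finite order is $\mathbf Q_p/\mathbf Z_p$; it has exactly one subgroup of each order $p^i$, and this subgroup is cyclic.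

For $p\mid N$ and $\theta\in\widehat U_p$ let $\theta^*$ be the function $\gamma\mapsto\theta(\langle a\rangle_p)$ on $\Gamma_0(N)$. The map $\theta\mapsto\theta^*$ is multiplicative, and it is \emph{injective}: every integer $a$ prime to $N$ is the upper left entry of some $\gamma\in\Gamma_0(N)$, and by the Chinese remainder theorem such $a$ meet every class of $U_p$ modulo $p^j$ for every $j\ge2$. The element of order $2$ in $\widehat U_2$ has kernel $U_2^2=1+8\mathbf Z_2$, so by \eqref{eq:lambda} it pulls back to $\lambda_2(a)$.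

\begin{lemma}\label{lem:beta}
Let $n\ge3$, $n^2\mid N$, and $n=p^en'$ with $p\nmid n'$. On $\Gamma_0(N)$:
\begin{enumerate}
\item[(i)] if $e=0$, then $\beta_n^{(p)}=1$;
\item[(ii)] if $p^e\ge3$, then $\beta_n^{(p)}=\theta^*$ for some $\theta\in\widehat U_p$ of order dividing $p^e$; if moreover $n=p^e$, then $\beta_n=\theta^*$ and $\theta$ has order exactly $p^e$;
\item[(iii)] if $p^e=2$, then $\beta_n^{(2)}=\lambda_{p'}(a)$ when $n'$ is a power of a prime $p'$, and $\beta_n^{(2)}=1$ otherwise.
\end{enumerate}
\end{lemma}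

\begin{proof}
Write $\varphi=\varphi(n)$ and $1=u_1n'+u_2p^e$, so $\frac1n=\frac{u_1}{p^e}+\frac{u_2}{n'}$ and $\beta_n^{(p)}=\mathbf e(-u_1X_n(a)/p^e)$. This gives (i); for $e\ge1$ note $p\nmid u_1$.

(ii) Here $\mathfrak q\mid n$. The root of unity $\epsilon_n(a)\mathrm w(a)^{\varphi/2}\in\mu(\mathbf Z_p)$ is congruent to $\epsilon_n(a)a^{\varphi/2}\equiv1$ modulo $\mathfrak q$, so it equals $1$, and $\epsilon_n(a)a^{\varphi/2}=\langle a\rangle_p^{\varphi/2}$. We have $v_p(\varphi/2)\ge e-v_p(\mathfrak q)$, with equality if $n=p^e$: indeed $\varphi/2=p^{e-1}(p-1)\varphi(n')/2$ for odd $p$ and $\varphi/2=2^{e-2}\varphi(n')$ for $p=2$. Hence $y^{\varphi/2}=1+nX(y)$ with $X(y)\in\mathbf Z_p$ for all $y\in U_p$. The map $y\mapsto X(y)\bmod p^e$ is a continuous homomorphism, so $\theta(y)=\mathbf e(-u_1X(y)/p^e)$ lies in $\widehat U_p$ and has order dividing $p^e$; and $X(\langle a\rangle_p)=X_n(a)$ by \eqref{eq:fermat}. If $n=p^e$, then $\beta_n=\beta_n^{(p)}$, and for $y=1+\mathfrak q$ we get $v_p(y^{\varphi/2}-1)=e$, so $X(y)$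 is a unit and $\theta(y)$ has order $p^e$.

(iii) Here $n'\ge3$ is odd, $\varphi=\varphi(n')$ and $\beta_n^{(2)}=(-1)^{X_n(a)}$. From $\epsilon_n(a)a^{\varphi/2}=1+2n'X_n(a)\equiv1+2X_n(a)\pmod4$ we get $\beta_n^{(2)}=\epsilon_n(a)\chi_{-4}(a)^{\varphi/2}$. If $n'=n_1n_2$ with coprime $n_1,n_2\ge3$, then $\varphi(n_1)$ and $\varphi(n_2)$ are even, so $\varphi/2$ is a multiple of both; thus $a^{\varphi/2}\equiv1\pmod{n'}$, $\epsilon_n(a)=1$, and $\varphi/2$ is even. If $n'=p'^k$, then $\varphi/2=p'^{k-1}(p'-1)/2$ has the parity of $(p'-1)/2$, and $a^{\varphi/2}\equiv\left(\frac a{p'}\right)\pmod{p'}$ by Euler's criterion, so $\epsilon_n(a)=\left(\frac a{p'}\right)$. Now use \eqref{eq:lambda}.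
\end{proof}

\section{Invariant multipliers and the proof of the theorems}\label{sec:proof}

\begin{proposition}\label{prop:surj}
For every $H\le G$ the map $L_N^H\to\mathcal X_N^H$, $x\mapsto\chi_x$, is surjective.
\end{proposition}

\begin{proof}
Let $\mathcal Y$ be the image of $L_N^H$; it contains $\mathcal E_N$. Let $x\in L_N$ have $H$-invariant multiplier, and choose an expression $x=\prod F_{n,u}(J\tau)^{m_{n,u,J}}$.

\emph{Factorization.} The part $\Phi$ of this product with $n\le2$ is an eta quotient of level $N$, of weight $0$ because the other factors have weight $0$. For $n\ge3$ the multiplier of $F_{n,u}(J\tau)$ is $\alpha_n(\gamma_J)\beta_n(\gamma_J)^u$ by Proposition~\ref{prop:mult}. Here $\alpha_n(\gamma_J)$ is the multiplier of $A_n(J\tau)$, an eta quotient of level $n^2J\mid N$ (Lemma~\ref{lem:alpha}), and $\beta_n(\gamma_J)=\beta_n(\gamma)$ because $\beta_n$ depends only on $a$. Hence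
\[
\chi_x=\alpha\beta,\qquad \alpha=\chi_\Phi\prod_{n\ge3,\,u,\,J}\chi_{A_n(J\tau)}^{\,m_{n,u,J}}\in\mathcal E_N,\qquad \beta=\prod_{n\ge3}\beta_n^{\,\sum_{u,J}u\,m_{n,u,J}} .
\]
Applying $\sigma_s$ to $x$ replaces $u$ by $su$ and fixes $\Phi$, so $\chi_{x^{\sigma_s}}=\alpha\beta^s$. Invariance of $\chi_x$ means
\begin{equation}\label{eq:inv}
\beta^{s-1}=1\qquad\text{for all }\sigma_s\in H .
\end{equation}
Since $\alpha\in\mathcal Y$, it suffices by Lemma~\ref{lem:primes} to show $\beta^{(p)}\in\mathcal Y$ for each prime $p$. If $p\nmid N$, then $\beta^{(p)}=1$ by Lemma~\ref{lem:beta}(i). Let $p\mid N$.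

\emph{Shape of $\beta^{(p)}$.} By Lemma~\ref{lem:beta}, $\beta^{(p)}=\theta^*\lambda$. Here $\lambda=1$ if $p$ is odd, and if $p=2$ then $\lambda$ is a product of characters $\lambda_{p'}(a)$ with $p'$ odd and $4p'^2\mid N$; so $\lambda\in\mathcal E_N$ by Lemma~\ref{lem:theta}. The character $\theta\in\widehat U_p$ is a product of characters of orders dividing $p^e$, where $p^e\ge3$ and $p^{2e}\mid n^2\mid N$. So the order $p^i$ of $\theta$ satisfies $p^{2i}\mid N$, and if $p=2$ and $\theta\ne1$ then $16\mid N$. For $\sigma_s\in H$ we have $\lambda^{s-1}=1$, since for $p=2$ the integer $s$ is odd and $\lambda^2=1$. Then \eqref{eq:inv} and the injectivity of $\theta\mapsto\theta^*$ give $\theta^{s-1}=1$, that is,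
\begin{equation}\label{eq:cong}
s\equiv1\pmod{p^i}\qquad\text{for all }\sigma_s\in H .
\end{equation}

\emph{Realizing $\theta^*$.} If $p^i=1$, there is nothing to do. If $p^i=2$, then $\theta^*=\lambda_2(a)$ and $16\mid N$, so $\theta^*\in\mathcal E_N$ by Lemma~\ref{lem:theta}. Let $p^i\ge3$. Since $p^{2i}\mid N$, the function $F_{p^i,1}/A_{p^i}$ lies in $L_N$ and has multiplier $\beta_{p^i}$; by \eqref{eq:cong} it is fixed by $H$. By Lemma~\ref{lem:beta}(ii), $\beta_{p^i}=\theta_0^*$ with $\theta_0$ of order exactly $p^i$, so $\theta=\theta_0^m$ for some $m$, and $\theta^*$ is the multiplier of $(F_{p^i,1}/A_{p^i})^m\in L_N^H$.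
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:fields}]
By \eqref{eq:coker} and Proposition~\ref{prop:surj}, $H^1(H,\mathcal U)=0$ for all $H\le G$. By Proposition~\ref{prop:obstruction}, $(\mathcal D^0)^H\to\mathcal C_N^H$ is surjective. Taking for $H$ the image of $\mathrm{Gal}(\overline{\mathbf Q}/K)$ gives Theorem~\ref{thm:fields}, and $K=\mathbf Q$ gives Theorem~\ref{thm:main}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:eta}]
By \eqref{eq:UDC} and Theorem~\ref{thm:main}, $\mathcal C_N(\mathbf Q)\cong(\mathcal D^0)^G/\operatorname{div}\mathcal U^G$. By Propositions~\ref{prop:units} and~\ref{prop:perm}(ii), $\mathcal U^G=\mathcal U\cap M_N^G$ consists of the eta quotients of level $N$ with weight $0$ and trivial multiplier, which are those that are functions on $X_0(N)$.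
\end{proof}

\begin{remark}
For Theorem~\ref{thm:main} we have $\sigma_{-1}\in H=G$, so \eqref{eq:cong} forces $p^i\mid2$: only $\theta^*=1$ and $\theta^*=\lambda_2$ occur, as they must, since $L_N^G$ consists of eta quotients. The quadratic characters cannot be avoided. For $N=16$ the function $x=F_{4,1}^2$ has $\beta=\beta_4^2=\lambda_2\ne1$ by Lemma~\ref{lem:beta}(ii), and $\chi_x$ is $G$-invariant since $\beta^{s-1}=1$ for odd $s$. For $N=36$ the same holds for $x=F_{6,1}^3$, with $\beta=\beta_6^3=\beta_6^{(2)}=\lambda_3$. By \eqref{eq:coker} and Lemma~\ref{lem:alpha}, the class of the cocycle $\sigma\mapsto x^\sigma/x$ in $H^1(G,\mathcal U)$ vanishes if and only if $\lambda_2$, respectively $\lambda_3$, is the multiplier of an eta quotient of weight $0$ and level $N$; this is what Lemma~\ref{lem:theta} supplies.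
\end{remark}

\begin{thebibliography}{9}

\bibitem{Knopp} Knopp, \emph{Modular Functions in Analytic Number Theory}.

\bibitem{KL} Kubert and Lang, \emph{Modular Units}.

\bibitem{Ono} Ono, \emph{The Web of Modularity}.

\bibitem{Shimura} Shimura, \emph{Introduction to the Arithmetic Theory of Automorphic Functions}.

\bibitem{Yoo} Hwajong Yoo, \emph{The rational torsion subgroup of $J_0(N)$}, arXiv:2106.01020 (2021).

\end{thebibliography}
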